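# Planar symmetric shot noise: an infinite component at every level below zero

## 1. Shot noise far below level zero

Throw points in the plane according to a Poisson process $\mathcal P$ of unit intensity. Give the points i.i.d. marks $(Y_i)_{i\in\mathcal P}$ with law $\mu$, independent of $\mathcal P$, and let each point carry a copy of a fixed continuous profile $g\in L^1(\mathbb R^2)$, multiplied by its mark. With $\mu$ of finite mean, this is the planar shot noise field
$$f(x)=\sum_{i\in\mathcal P}Y_i\,g(x-i).$$
The example to keep in mind is $g(x)=e^{-|x|^2}$ with Rademacher marks $\mu=(\delta_{-1}+\delta_1)/2$: every Poisson point raises a hill or digs a pit, each with probability $\frac12$. We flood the landscape up to height $-\ell$ and ask whether the dry part $\{f+\ell\ge0\}=\{x: f(x)\ge-\ell\}$ contains an infinite continent, and whether it is the only one.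

The setting is that of Raphaël Lachièze-Rey and Stephen Muirhead, "Percolation of the excursion sets of planar symmetric shot noise fields", arXiv:1910.14504 (2019). A law $\mu$ has a sub-exponential tail if, for some $c>0$, $\mu((-\infty,-x]\cup[x,\infty))<e^{-cx}$ for all large $x$.

**Condition 1.** (Mark) $\mu$ is symmetric and has a sub-exponential tail. (Kernel) $g$ is positive, lies in $C^2(\mathbb R^2)$, and is symmetric with respect to reflection in the coordinate axes and rotation by $\pi/2$; and there are $\alpha>3$, $c>0$ with $|\partial^kg(x)|<c(1+|x|)^{-\alpha-|k|}$ for all $x\in\mathbb R^2$ and all multi-indices $|k|\le2$.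

**Condition (BD).** The random vector $(f(0),\nabla f(0))$ has a bounded density.

For context: under Condition 1 and (BD), it is known that for every $\ell\le0$ the set $\{f+\ell\ge0\}$ has only bounded connected components almost surely; and if in addition $\mu$ has a log-concave density, then for every $\ell>0$ the set $\{f+\ell\ge0\}$ contains a unique unbounded component almost surely. Rademacher marks are not log-concave. The question is whether Condition 1 and (BD) alone give a unique unbounded component for every $\ell>0$. The answer is yes, and the proof needs only the following.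

**Hypothesis (H).** $\mu$ is symmetric and $Ee^{c_0|Y|}<\infty$ for some $c_0>0$. The kernel $g\ge0$ is $C^1$, invariant under reflections in the axes and rotation by $\pi/2$, and $g(x)+|\nabla g(x)|\le C_g(1+|x|)^{-\alpha}$ with $\alpha>2$.

Condition 1 implies (H): the tail bound gives an exponential moment, and the kernel bounds with $|k|\le1$ give the last inequality. From now on we assume (H). For compact $Q$ we have $\sup_{x\in Q}(1+|x-y|)^{-\alpha}\le C_Q(1+|y|)^{-\alpha}$, so Campbell's formula gives $E\sum_i|Y_i|\sup_{x\in Q}(g+|\nabla g|)(x-i)<\infty$. The series for $f$ and $\nabla f$ therefore converge uniformly on compact sets, and $f$ is a.s. $C^1$. The law of $f$ is invariant under translations, reflections in the axes, rotation by $\pi/2$ (hence also under reflection in $\{x_1=x_2\}$), and, since $\mu$ is symmetric, under $f\mapsto-f$.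

**Notation.** $|\cdot|$ is the Euclidean norm, $|\cdot|_\infty$ the sup norm, $B_a(x)=\{y:|y-x|_\infty\le a\}$, $B_a=B_a(0)$, $D_R=[0,3R]\times[0,R]$. A rectangle $D$ is crossed LR (TB) by a set if $D$ intersected with this set contains a continuous path between the left and right (top and bottom) sides of $D$. Constants $C,c>0$ depend only on $(g,\mu)$ and may change from line to line. A bound "$P\ge p$" for a continuum crossing event means that the event contains a measurable event of probability at least $p$, and "$P\le p$" that it is contained in a measurable event of probability at most $p$.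

We begin with the easy case, $\ell$ large. It needs two planar facts that serve throughout. We also use freely the classical fact that an LR path and a TB path in the same rectangle intersect.

### Two planar facts

For $\kappa=1/M$, $M\in\mathbb N$, let $\mathbb T_\kappa$ be the graph on $\kappa\mathbb Z^2$ with nearest-neighbor (NN) edges and the diagonals $\{x,x+\kappa(1,1)\}$. It is a planar graph with straight edges, all its bounded faces are triangles, and every vertex has degree 6. For a rectangle $D$ with corners in $\kappa\mathbb Z^2$ put $V_D=\kappa\mathbb Z^2\cap D$.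

**Lemma 1 (Hex).** For every $U\subset V_D$ exactly one of the following holds: there is an LR $\mathbb T_\kappa$-path in $U$; there is a TB $\mathbb T_\kappa$-path in $V_D\setminus U$.

*Proof.* Both cannot hold: the two polygons would intersect, and since edges of $\mathbb T_\kappa$ meet only at common endpoints, the paths would share a vertex.

For existence, scale and translate so that $V_D=\{0,\dots,a\}\times\{0,\dots,b\}$. Color $U$ black and $V_D\setminus U$ white. Enlarge the board to $\{-1,\dots,a+1\}\times\{-1,\dots,b+1\}$, with the two new columns black (corners included) and the rest of the two new rows white. A triangle has $0$ or $2$ bichromatic edges. The boundary cycle has exactly four bichromatic edges, one near each corner. Enter the board through the lower-left one, which joins $(-1,-1)$ (black, on our left) to $(0,-1)$ (white, on our right), and keep leaving each triangle through its other bichromatic edge. Each interior bichromatic edge lies in two triangles, and each visited triangle has exactly two bichromatic edges, so the chain never repeats and must leave the board through another boundary edge. When we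 cross a triangle, one endpoint of the crossed edge is kept and the other is replaced by an adjacent vertex of the same color; so black stays on the left. At the upper-right edge we would leave with white on the left. So we leave through the lower-right or the upper-left edge. The black endpoints of the crossed edges form a black path, the white ones a white path.

In the lower-right case the black path joins the left new column to the right one. Take its part strictly between the last visit to the left new column and the next visit to the right one. It avoids the new columns, and it avoids the new rows because these are white outside the new columns. So it is an LR path in $U$. In the upper-left case the white path joins the bottom new row to the top one; the part strictly between a last visit to the bottom row and the next visit to the top row avoids the new columns (black), so it is a TB path in $V_D\setminus U$. $\square$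

**Lemma 2 (Circuits).** Regard the annulus $\{n\le|y-x|_\infty\le3n\}$ as the union of its four $6n\times2n$ rectangles, and let $\mathcal K$ be a union of four continuous paths crossing these rectangles in the long direction. Then $\mathcal K$ is connected, and every connected set $E$ that meets both $B_n(x)$ and the complement of $B_{3n}(x)$ meets $\mathcal K$.

*Proof.* Two adjacent rectangles share a corner square, and their paths contain crossings of it in different directions; so these intersect, and $\mathcal K$ is connected. Choose one intersection point in each corner square and join these four points by pieces of the four paths. This gives a closed curve in $\mathcal K$. Each piece lies in a rectangle, which is convex, so it is homotopic in that rectangle, with fixed endpoints, to a segment. The rectangles avoid the interior $B_n^\circ(x)$ of $B_n(x)$ and lie in $B_{3n}(x)$. So around points of $B_n^\circ(x)$ our curve has the winding number of a quadrilateral with one vertex in each corner square. Moving the vertices linearly to the centers of the corner squares keeps every side in its rectangle, so this winding number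 is $\pm1$. Around points outside the convex set $B_{3n}(x)$ it is $0$.

Suppose $E\cap\mathcal K=\emptyset$. The winding number is locally constant off the curve, hence constant on the connected set $E$. It is $0$ at a point of $E\setminus B_{3n}(x)$. At a point of $E\cap B_n(x)$, which is off $\mathcal K$ and in the closure of $B_n^\circ(x)$, it equals the value at nearby points of $B^\circ_n(x)$, that is, $\pm1$. This is a contradiction. $\square$

### From box crossings to the infinite component

**Lemma 3 (Gluing).** Let $\ell>0$. If $\sum_kP(D_{2^k}\text{ not crossed LR by }\{f\ge-\ell\})<\infty$, then a.s. $\{f+\ell\ge0\}$ contains a unique unbounded connected component.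

*Proof.* By the symmetries of the law of $f$ and Borel–Cantelli, a.s. for all large $k$: (i) $[0,3\cdot2^k]\times[0,2^k]$ is crossed LR, and $[0,2^k]\times[0,3\cdot2^k]$ is crossed TB, by paths $H_k$ and $V_k$ in $\{f\ge-\ell\}$; (ii) the four rectangles of size $6\cdot2^k\times2\cdot2^k$ (translates or rotations of $D_{2^{k+1}}$) forming $\{2^k\le|y|_\infty\le3\cdot2^k\}$ are crossed in their long directions by paths in $\{f\ge-\ell\}$, with union $\mathcal K_k$.

*Existence.* $H_k$ and $V_{k+1}$ both contain crossings of $[0,2^{k+1}]\times[0,2^k]$, in different directions, because $2^{k+1}\le3\cdot2^k$ and $2^k\le3\cdot2^{k+1}$. So they intersect. Likewise $V_{k+1}$ and $H_{k+2}$ both cross $[0,2^{k+1}]\times[0,2^{k+2}]$, in different directions, because $2^{k+2}\le3\cdot2^{k+1}$ and $2^{k+1}\le 3\cdot2^{k+2}$. So the union $H_k\cup V_{k+1}\cup H_{k+2}\cup V_{k+3}\cup\cdots$ is a connected unbounded subset of $\{f+\ell\ge0\}$.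

*Uniqueness.* Given two unbounded components, choose $k$ so large that (ii) holds and both meet $B_{2^k}$. Each is connected and unbounded, so by Lemma 2 each meets $\mathcal K_k$. As $\mathcal K_k$ is a connected subset of $\{f+\ell\ge0\}$, both contain it, so they coincide. $\square$

### Large $\ell$: a Peierls argument

Fix a constant $C_1\ge C_g$ (its value is chosen in Section 3), and put
$$h(x)=C_1(1+|x|)^{-\alpha},\qquad C_2=2^\alpha C_1,\qquad M_w=C_2\sum_i|Y_i|(1+|w-i|)^{-\alpha}\quad(w\in\mathbb Z^2).$$
For $x\in B_{1/2}(w)$ we have $1+|w-i|\le1+\frac1{\sqrt2}+|x-i|\le2(1+|x-i|)$. Hence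
$$\sup_{x\in B_{1/2}(w)}\sum_i|Y_i|\,h(x-i)\le M_w, \tag{1}$$
and in particular $|f|\le M_w$ on $B_{1/2}(w)$. Next, for finite $A\subset\mathbb Z^2$ and $t>0$,
$$P(M_w\ge t\text{ for all }w\in A)\le e^{(b-\theta t)|A|} \tag{2}$$
with constants $b,\theta>0$ depending only on $(g,\mu)$. To see this, let $C_3=\sup_y\sum_{w\in\mathbb Z^2}(1+|w-y|)^{-\alpha}$, finite as $\alpha>2$, and $a_A(y)=C_3^{-1}\sum_{w\in A}(1+|w-y|)^{-\alpha}\in[0,1]$. By convexity $e^{ua}-1\le a(e^u-1)$ for $a\in[0,1]$, $u\ge0$. With $\theta=c_0/(C_2C_3)$ the Laplace functional formula of the marked Poisson process gives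
$$\log E\exp\Big(\theta\sum_{w\in A}M_w\Big)=\int E\big(e^{c_0|Y|a_A(y)}-1\big)dy\le E(e^{c_0|Y|}-1)\int a_A(y)\,dy\le b|A|,$$
with $b=1+E(e^{c_0|Y|}-1)\,C_3^{-1}\int(1+|y|)^{-\alpha}dy$. Markov's inequality for $\sum_{w\in A}M_w\ge t|A|$ yields (2).

**Proposition 1.** Let $\ell_0=(b+1+\log6)/\theta$. For every $\ell\ge\ell_0$, a.s. $\{f+\ell\ge0\}$ contains a unique unbounded component.

*Proof.* Call $w\in\mathbb Z^2$ open if $M_w\le\ell$, and closed otherwise. Let $n\ge1$ and apply Lemma 1 with mesh $1$ in $D_n$. If there is an LR path of open vertices, its polygon crosses $D_n$; each point of an edge $\{w,w'\}$ (NN or diagonal) lies in $B_{1/2}(w)\cup B_{1/2}(w')$, so $f\ge-\ell$ on the polygon. Otherwise there is a TB path of closed vertices. Erase its loops. Its height changes by at most $1$ per step, so it has at least $n+1$ vertices; the first $n+1$ of them are distinct and form one of at most $(3n+1)6^n$ paths. By (2),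
$$P(D_n\text{ not crossed LR by }\{f\ge-\ell\})\le(3n+1)\,6^n\,e^{(b-\theta\ell)(n+1)}\le(3n+1)e^{-n}.$$
This is summable along $n=2^k$, and Lemma 3 applies. $\square$

What changes when $\ell$ is small? Lemmas 1–3 do not care about $\ell$. What breaks is the smallness: closed unit squares are no longer rare, and the factor $6^n$ cannot be beaten at unit scale. By Lemma 3 we need a bound that is summable over dyadic $R$ for $P(D_R\text{ not crossed by }\{f\ge-\ell\})$, and a negative power of $R$ is enough. It has to be produced at large scale, from a level just below $0$.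

## 2. Level zero is balanced; statement of the theorems

At level exactly $0$ symmetry decides. Let $Q$ be a square with corners in $\kappa\mathbb Z^2$. By Lemma 1,
$$1=P(\text{LR }\mathbb T_\kappa\text{-path in }\{f\ge0\})+P(\text{TB }\mathbb T_\kappa\text{-path in }\{f<0\}).$$
Change the sign of $f$ and reflect in the diagonal of $Q$ parallel to $(1,1)$; this reflection preserves $\mathbb T_\kappa$ and swaps LR and TB. So the last term equals $P(\text{LR }\mathbb T_\kappa\text{-path in }\{f>0\})$, which is at most the first term. Hence
$$P(\text{LR }\mathbb T_\kappa\text{-path of }Q\text{ in }\{f\ge0\})\ge\tfrac12\ge P(\text{LR }\mathbb T_\kappa\text{-path of }Q\text{ in }\{f>0\}). \tag{3}$$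
So the crossing probability must climb from a constant at level $0$ to nearly $1$ at level $-\ell$. The theorem says that it climbs within a window of width $R^{-\theta}$.

**Theorem 1.** Assume (H) (e.g. Condition 1). For every $\ell>0$, $\{f+\ell\ge0\}$ a.s. contains a unique unbounded connected component.

**Theorem 2.** Assume (H).

1. There is $\theta>0$ such that for all large integers $R$: $P(D_R\text{ crossed LR by }\{f\ge-R^{-\theta}\})\ge1-R^{-\theta}$ and $P(D_R\text{ crossed LR by }\{f\ge R^{-\theta}\})\le R^{-\theta}$.
2. For every $\ell>0$ there is $c>0$ such that for all large integers $R$, $P(D_R\text{ not crossed LR by }\{f\ge-\ell\})\le\exp(-cR^{\alpha/(\alpha+1)})$. Moreover, the probability that some connected subset of $\{f\le-\ell\}$ (equivalently in law, of $\{f\ge\ell\}$) meets both $[-R,R]^2$ and the complement of $[-3R,3R]^2$ is at most $\exp(-cR^{\alpha/(\alpha+1)})$.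
3. For $\ell<0$ all components of $\{f+\ell\ge0\}$ are a.s. bounded. Hence under Condition 1 and (BD), using the known result quoted in Section 1 for $\ell=0$, $\{f+\ell\ge0\}$ a.s. has an unbounded component iff $\ell>0$, and then it is unique.

In particular the answer to the question is yes for all fields satisfying Condition 1 and (BD), and for $\ell>0$ neither (BD) nor log-concavity is used.

The plan is to study the exact level at which a lattice version of $D_R$ becomes crossed. From here on $R$ is a large integer, and
$$\kappa=\frac1{2R},\quad V=\kappa\mathbb Z^2,\quad \mathbb T=\mathbb T_\kappa,\quad\tau=R^{-1/2}.$$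
For $u:V_D\to\mathbb R$ let
$$T_D(u)=\max_{\pi\text{ LR }\mathbb T\text{-path in }V_D}\ \min_{x\in\pi}u(x).$$
For a board with two columns and two rows, with values $u_{00},u_{10}$ in the bottom row and $u_{01},u_{11}$ in the top row, every LR path uses one of the three edges joining the columns, so $T_D(u)=\max(\min(u_{00},u_{10}),\min(u_{01},u_{11}),\min(u_{00},u_{11}))$. In general, by Lemma 1, $T_D(u)>-s$ iff there is an LR $\mathbb T$-path in $\{u>-s\}$, and $T_D(u)\le-s$ iff there is a TB $\mathbb T$-path in $\{u\le-s\}$.

Suppose $F=\varphi(T)$ where $\varphi$ rises from $0$ at $-2\lambda$ to $1$ at $-\lambda$. If $F=1$ has probability bounded below, and $\mathrm{Var}(F)$ is small, then $F=0$, that is $T\le-2\lambda$, must be unlikely. So two things are needed: a lower bound near level $0$ for long rectangles, and a small variance.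

## 3. Truncation, association and the one-arm bound

**Truncation.** Let $\chi:\mathbb R^2\to[0,1]$ be smooth and radial, $\chi=1$ on $|x|\le\frac12$, $\chi=0$ on $|x|\ge1$. For $r\ge4$ put $g_r(x)=g(x)\chi(x/r)$ and $f_r(x)=\sum_iY_ig_r(x-i)$. Then $0\le g_r\le g$, $g_r$ has the symmetries of $g$ and vanishes for $|x|\ge r$, and since $\nabla g_r=\chi(\cdot/r)\nabla g+r^{-1}g\,(\nabla\chi)(\cdot/r)$ we may fix $C_1\ge C_g$, independent of $r$, such that $g_r+|\nabla g_r|\le h$. The field $f_r$ has the same invariances in law as $f$; in particular (3) holds for $f_r$.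

**Lemma 4.** (a) $P(\sup_{x\in B_R}\sum_i|Y_i|h(x-i)\ge t)\le CR^2e^{-ct}$ for $t>0$, $R\ge2$; hence this supremum has mean at most $C\log R$. (b) $P(\sup_{B_R}|f-f_r|\ge t)\le CR^2\exp(Cr^2-cr^\alpha t)$ for $t>0$, $R\ge2$, $r\ge4$.

*Proof.* Cover $B_R$ by at most $CR^2$ squares $B_{1/2}(w)$, $w\in\mathbb Z^2$.

(a) By (1) and (2) with $A=\{w\}$, the supremum over one square exceeds $t$ with probability at most $e^{b-\theta t}$. Take a union bound. For the mean, integrate $\min(1,CR^2e^{-ct})$ over $t$.

(b) The difference $g-g_r$ lies between $0$ and $h$ and vanishes for $|x|\le r/2$. If $x\in B_{1/2}(w)$ and $|x-i|\ge r/2$, then $|w-i|\ge\frac r2-\frac1{\sqrt2}\ge\frac r4$. So on $B_{1/2}(w)$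
$$|f-f_r|\le M:=C_2\sum_i|Y_i|(1+|w-i|)^{-\alpha}1_{|w-i|\ge r/4}.$$
With $\theta_r=c_0(1+r/4)^\alpha/C_2$, the Laplace functional formula and convexity as before give
$$\log Ee^{\theta_rM}\le E(e^{c_0|Y|}-1)\int_{|x|\ge r/4}\Big(\frac{1+r/4}{1+|x|}\Big)^\alpha dx\le Cr^2.$$
Now $P(M\ge t)\le e^{Cr^2-\theta_rt}$ and $\theta_r\ge cr^\alpha$. Take a union bound. $\square$

**Positive association.** A random field is positively associated if $P(\mathcal E\cap\mathcal E')\ge P(\mathcal E)P(\mathcal E')$ for all events $\mathcal E,\mathcal E'$ increasing in the field; independent site colorings are the basic example (Harris). Our fields have this property. Let $\eta^\pm$ be the Poisson processes of points with positive and with negative mark; they are independent. Since $g\ge0$, both $f$ and $f_r$ are increasing in $\eta^+$ and decreasing in $\eta^-$. Harris–FKG for Poisson processes, applied to $\eta^+$ conditionally on $\eta^-$, gives $P(\mathcal E\cap\mathcal E'\mid\eta^-)\ge P(\mathcal E\mid\eta^-)P(\mathcal E'\mid\eta^-)$. The two factors are both decreasing in $\eta^-$, so Harris–FKG for $\eta^-$ finishes.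

**The input from percolation.** We use one theorem as a black box: L. Köhler-Schindler and V. Tassion, *Crossing probabilities for planar percolation*, Duke Math. J. (2023), below [KST]. For each $\rho\ge1$ there is an increasing homeomorphism $\psi_\rho:[0,1]\to[0,1]$ such that for every bond percolation measure on $\mathbb Z^2$ that is positively associated and invariant under translations, reflections and $\pi/2$-rotations of $\mathbb Z^2$, and all $n$,
$$P([0,\rho n]\times[0,n]\text{ crossed LR})\ge\psi_\rho\big(P([0,n]\times[0,\rho n]\text{ crossed LR})\big).$$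
We use it with $\rho=3$ and even $n$, i.e. for translates of boxes $[-3m,3m]\times[-m,m]$.

**Lemma 5 (RSW).** There is a universal $c_1>0$ such that for large $R$, all $4\le r\le R$ and all integers $1\le n\le R$, $[0,3n]\times[0,n]$ is crossed LR by an NN path in $\{f_r>-\tau\}$ with probability at least $c_1$.

*Proof.* Let $Q=[0,n]^2$. By (3) for $f_r$, there is an LR $\mathbb T$-path of $Q$ in $\{f_r\ge0\}$ with probability at least $\frac12$. Since $\mathbb T$ is not invariant under rotation by $\pi/2$, we must get rid of its diagonals before using [KST]. The event $\{\sup_{B_R}|\nabla f_r|<\tau/\kappa=2R^{1/2}\}$ has probability at least $\frac34$ for large $R$, uniformly in $r$, by Lemma 4(a). On it, replace each diagonal step $x,x+\kappa(1,1)$ of the path by $x,x+\kappa e_1,x+\kappa(1,1)$. The new vertex is in $Q$ and satisfies $f_r(x+\kappa e_1)>f_r(x)-\tau\ge-\tau$. So with probability at least $\frac14$, $Q$, and hence $[0,n]\times[0,3n]$, is crossed LR by an NN path in $\{f_r>-\tau\}$. Declare an NN edge open iff $f_r>-\tau$ at both endpoints. This bond percolation is positively associated and has the symmetries of the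 lattice. In lattice units the sides are $2nR$ and $6nR$, which are even. [KST] gives the claim with $c_1=\psi_3(\frac14)$. $\square$

For $x\in\mathbb R^2$ let $\mathrm{Arm}(x;a,b)$ be the event that there is a $\mathbb T$-path in $\{f_r\le-\tau\}$ from a vertex in $B_a(x)$ to a vertex outside $B_b(x)$.

**Lemma 6 (One arm).** There is a universal $\eta\in(0,\frac12]$ such that for large $R$, all $4\le r\le R$, $x\in\mathbb Z^2$, integers $a\ge2r$ and real $b\le R$: $P(\mathrm{Arm}(x;a,b))\le(3a/b)^\eta$.

*Proof.* We may assume $b\ge3a$. Let $n_k=8^ka$ for those $k\ge0$ with $3n_k\le b$. By Lemma 5 (with $2n_k\le R$ in place of $n$), translations by integers, rotation, and positive association, with probability at least $c_2:=c_1^4$ the four $6n_k\times2n_k$ rectangles of $\{n_k\le|y-x|_\infty\le3n_k\}$ are crossed in the long direction by NN paths in $\{f_r>-\tau\}$. This event depends on Poisson points in $\{n_k-r\le|y-x|_\infty\le3n_k+r\}$. These sets are disjoint for different $k$, because $n_k\ge2r$ gives $8n_k-r>3n_k+r$. So the events are independent. If one of them occurs, $\mathrm{Arm}(x;a,b)$ fails: by Lemma 2 the polygon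 of the arm would meet one of the four NN paths, and since $\mathbb T$ is a planar graph with straight edges they would share a vertex, where both $f_r\le-\tau$ and $f_r>-\tau$. The number of admissible $k$ is at least $\log_8(b/3a)$. So
$$P(\mathrm{Arm}(x;a,b))\le(1-c_2)^{\log_8(b/3a)}\le(3a/b)^\eta,\qquad\eta=\min\big(\tfrac12,-\log_8(1-c_2)\big),$$
where we decrease $c_1$ if needed so that $c_2<1$. $\square$

**Parameters.** With $\eta$ from Lemma 6, from now on
$$\varepsilon=\frac\eta{100},\qquad r=\lfloor R^\varepsilon\rfloor,\quad\rho=r^2,\quad L=r^4,\quad\tau=R^{-1/2},\quad\lambda=R^{-\eta/4}>\tau.$$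
The range of the field is $r$. Arms will be observed up to distance $\rho$. Randomness will be grouped in blocks of side $L$. The ratio $\rho/r=r$ makes arms rare, and the ratio $L/\rho=r^2$ leaves room for many independent places in a block. All three scales are small powers of $R$, so that losing a factor $L^{3+\eta}$ is harmless against $R^\eta$.

## 4. Exploring clusters from a random row

A decision tree reveals independent coordinates one by one, the next one depending on the values seen so far, until a function $G$ is known. For the majority of three fair bits: reveal bits 1 and 2, and bit 3 only if they disagree. The probabilities of being revealed are $1,1,\frac12$. The OSSS inequality says that a covariance is controlled by these probabilities times influences. In the example, resampling one bit changes the majority with probability $\frac14$, and the inequality reads $\frac14=\mathrm{Var}\le(1+1+\frac12)\frac14$.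

**Lemma 7 (OSSS).** Let $X=(X_v)_{v\in\mathcal B}$ be independent, $\mathcal B$ finite. Suppose a deterministic adaptive algorithm reveals coordinates one by one and determines $G(X)\in[0,1]$. Let $\delta_v$ be the probability that $v$ is revealed, and let $X^{(v)}$ be $X$ with $X_v$ resampled. For bounded $F$: $|\mathrm{Cov}(G,F)|\le\sum_v\delta_vE|F(X)-F(X^{(v)})|$.

*Proof.* Fact (∗): whether the first revealed coordinates are $v_1,\dots,v_t$, in this order, is a function of $X_{v_1},\dots,X_{v_t}$ (indeed of the first $t-1$ of them), and so is the decision to stop after them. Hence, given the revealed data, at any step and at the end, the unrevealed coordinates of $X$ are independent with their original laws. So replacing them by coordinates of an independent copy does not change the joint law of (revealed data, configuration).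

Let $X'$ be an independent copy of $X$ and $v_1,\dots,v_{\mathbf t}$ the coordinates revealed on $X$. For $t\le\mathbf t$ let $W^t$ equal $X$ on $\{v_{t+1},\dots,v_{\mathbf t}\}$ and $X'$ elsewhere. Then $W^{\mathbf t}=X'$, so $E[G(X)F(W^{\mathbf t})]=EG\,EF$; and $W^0$ is $X$ with its unrevealed coordinates replaced, so by (∗) $E[G(X)F(W^0)]=E[G(X)F(X)]$, as $G$ is determined by the revealed data. Since $0\le G\le1$,
$$|\mathrm{Cov}(G,F)|\le\sum_{t\ge1}\sum_vE\big[1_{t\le\mathbf t,\,v_t=v}|F(W^{t-1})-F(W^t)|\big].$$
Fix $t,v$. The event $\{t\le\mathbf t,v_t=v\}$ is determined by $\mathcal H_{t-1}=(v_j,X_{v_j})_{j<t}$. On it $W^{t-1}$ and $W^t$ differ only at $v$, where they equal $X_v$ and $X'_v$; given $\mathcal H_{t-1}$ these are independent with the law of $X_v$. Condition on $\mathcal H_{t-1},X_v,X_v'$. The common coordinates of $W^{t-1}$ and $W^t$ at $v_1,\dots,v_{t-1}$ are those of $X'$. At the remaining sites they are those of $X$ if revealed later, and of $X'$ otherwise. The continuation of the algorithm after step $t$ is an adaptive algorithm on the remaining sites, and (∗) applied to it says that this mixture has the same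 law as $X$ on the remaining sites, the original product law, independently of $X'$ at $v_1,\dots,v_{t-1}$. So the summand equals $P(t\le\mathbf t,v_t=v)\,E|F(X)-F(X^{(v)})|$. Sum over $t$ and $v$. $\square$

**Setup.** Let $D=D_R$ and $T=T_D(f_r)$. Blocks are the squares $v=Lz+[0,L)^2$, $z\in\mathbb Z^2$. Let $\mathcal B$ be the set of blocks at sup-distance at most $r$ from $D$, so $|\mathcal B|\le CR^2$, and let $X_v$ be the marked Poisson process in $v$. Then $T$ is a function of $X=(X_v)_{v\in\mathcal B}$. Put
$$A_s=\{T>-s\},\qquad F=\frac1\lambda\int_\lambda^{2\lambda}1_{A_s}\,ds=\varphi(T),\qquad\varphi(t)=\min\big(1,\max(0,(t+2\lambda)/\lambda)\big),$$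
so $\varphi$ is $\lambda^{-1}$-Lipschitz, and let $I_v=E|F(X)-F(X^{(v)})|$. Since $1_{A_s}=1_{s>-T}$, for two configurations the difference $1_{A_s}-1'_{A_s}$ has constant sign in $s$. Hence
$$|F-F'|=\frac1\lambda\int_\lambda^{2\lambda}|1_{A_s}-1'_{A_s}|\,ds. \tag{4}$$

**Lemma 8.** $\mathrm{Var}(F)\le C(L/R)^\eta\sum_vI_v$.

*Proof.* We have $\mathrm{Var}(F)=\frac1\lambda\int_\lambda^{2\lambda}\mathrm{Cov}(1_{A_s},F)\,ds$. Fix $s\in[\lambda,2\lambda]$, so $s>\tau$. Let $K=\lfloor R/L\rfloor$, and let row $k$ be the set of blocks with $z_2=k$. For $0\le k<K$ every TB $\mathbb T$-path in $D$ has a vertex in row $k$: heights are multiples of $\kappa$ that change by at most $\kappa$ per step, so the height $kL$ is attained.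

**The algorithm.** For $0\le k<K$, algorithm $k$ reveals the blocks of row $k$ in $\mathcal B$ and their neighbors (of 8) in $\mathcal B$. At any time call a block known if it and its neighbors in $\mathcal B$ are revealed. Then $f_r$ is known on its vertices in $V_D$, as $r\le L$ and blocks outside $\mathcal B$ do not affect $f_r$ on $D$. Let $\mathcal C$ be the set of vertices of $V_D$ in known blocks that are connected to vertices of row $k$ by $\mathbb T$-paths in $\{f_r\le-s\}\cap V_D$ inside known blocks. If some non-known block contains a vertex of $V_D$ adjacent to $\mathcal C$, take the first such block in a fixed order, reveal it and its neighbors in $\mathcal B$ (as far as unrevealed), and repeat. Otherwise stop. At the end every vertex of $V_D$ adjacent to $\mathcal C$ is in a known block, so $\mathcal C$ is the union of all clusters of $\{f_r\le-s\}\cap V_D$ that meet row $k$. Any TB path in $\{f_r\le-s\}$ meets row $k$. So the existence of such a path, i.e. $1_{A_s}$, is determined.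

**The probability of being revealed.** Let $v'\in\mathcal B$ be a block in row $k'$ with lower-left corner $x_{v'}\in L\mathbb Z^2$, and let $d=|k-k'|\ge5$. If $v'$ is revealed, this happens in the loop, so $v'$ or one of its neighbors contains a vertex adjacent to $\mathcal C$. These blocks lie in $B_{2L}(x_{v'})$. So there is a $\mathbb T$-path in $\{f_r\le-s\}\subset\{f_r\le-\tau\}$ from a vertex of $B_{3L}(x_{v'})$ to a vertex of row $k$, which lies at vertical distance more than $(d-1)L$ from $x_{v'}$. Thus $\mathrm{Arm}(x_{v'};3L,b)$ occurs with $b=\min(R,(d-1)L)$. As $v'$ is within distance $r$ of $D$, $(d-1)L\le2R$, so $b\ge\frac12(d-1)L$. By Lemma 6 the probability is at most $(9L/b)^\eta\le(18/(d-1))^\eta$. For $d<5$ we use the bound $1$.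

**Averaging.** For given $k'$ and $d$ there are at most two values of $k$, and $d\le K+1$. Since $\eta\le\frac12$,
$$\frac1K\sum_{k=0}^{K-1}\delta^{(k)}_{v'}(s)\le\frac1K\Big(9+2\sum_{d=5}^{K+1}\Big(\frac{18}{d-1}\Big)^\eta\Big)\le CK^{-\eta}\le C(L/R)^\eta.$$
Average the bound of Lemma 7, with $G=1_{A_s}$, over $k$ and then over $s$. $\square$

It remains to show that $\sum_vI_v$ is much smaller than $(R/L)^\eta$.

## 5. Why differentiating in the marks stops at Rademacher marks

The field is linear in the marks, so the marks are the first variables to try. Suppose for a moment that $\mu$ is uniform on $[-1,1]$, and freeze the positions. As a function of one mark, $T$ is a max-min of the affine functions $Y_i\mapsto(\text{rest})(x)+Y_ig_r(x-i)$, so $0\le\partial_{Y_i}T\le g_r(x^*-i)$ a.e., where $x^*$ is a vertex with $f_r(x^*)=T$ (the argument for max-min functions is given in Section 6). For uniform $Y,Y'$ and Lipschitz $F$ we have $E|F(Y)-F(Y')|\le\int_{-1}^1|F'|=2E|F'(Y)|$. Summing over all points,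
$$\sum_iE|F(Y)-F(Y^{[i]})|\le\frac2\lambda E\sum_ig_r(x^*-i)\le\frac2\lambda E\sup_{x\in D}\sum_ih(x-i)\le\frac{C\log R}\lambda,$$
by Lemma 4(a) applied to marks $\pm1$; here $Y^{[i]}$ is $Y$ with the mark of point $i$ resampled. This is an excellent bound: the number of points, of order $R^2$, has disappeared because the threshold is sensitive to the field at one place $x^*$ only.

For Rademacher marks the inequality $E|F(Y)-F(Y')|\le CE|F'(Y)|$ is false. Take $F$ smooth, equal to $0$ near $-1$ and to $1$ near $+1$: the left side is $\frac12$ and the right side is $0$. The atoms of $\mu$ do not see the derivative. Without this comparison the argument leaves only the trivial bound $\sum_vI_v\le|\mathcal B|$, that is $R^2$ up to powers of $L$, which is useless against $(L/R)^\eta$ with $\eta\le\frac12$.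

What is always continuous, whatever $\mu$ is, is the position of each point. Differentiating in positions will indeed give a bound as good as the one above, up to a factor $L$. But a block $X_v$ also contains its number of points and its marks. If, say, a crossing event depended on $X_v$ only through the parity of the number of points, the positions would have no influence at all, and resampling $X_v$ would matter with probability close to $\frac12$. So the positions must be made to control the rest. The mechanism is that, conditionally on everything but the positions in $v$, the crossing probability $q$ changes by at most $\frac14$ when one point is added or one mark is changed, because the point sits at a uniform place of a large block and rarely matters. A quantity that moves in steps of at most $\frac14$ cannot go from below $\frac12$ to above $\frac12$ without being in $[\frac14,\frac34]$ next to the jump, and there the positions decide.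

## 6. Influence of the positions

**Proposition 2.** $\sum_vI_v\le CL^3\lambda^{-1}\log R$ for large $R$.

The proof occupies this section and the next two. Fix $v\in\mathcal B$. Represent $X_v=\{(Z_i,Y_i):i\le N\}$ with $N\sim\mathrm{Poisson}(L^2)$, $(Z_i)_{i\ge1}$ i.i.d. uniform on $v$, $(Y_i)_{i\ge1}$ i.i.d. with law $\mu$, all independent; primes denote independent copies. Let $X_{v^c}$ be the configuration outside $v$. Put
$$q_s(N,Y)=P(A_s\mid X_{v^c},N,Y),\quad e_v(s)=2E\,q_s(1-q_s)=E|1_{A_s}-q_s|,\quad J_v=\frac1\lambda\int_\lambda^{2\lambda}e_v(s)\,ds.$$
Here $q_s(N,Y)$ depends on the first $N$ marks and on $X_{v^c}$, and the identity holds since, given the conditioning, $|1_{A_s}-q_s|$ has mean $q_s(1-q_s)+(1-q_s)q_s$.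

**Lemma 9.** $\sum_vJ_v\le CL\lambda^{-1}\log R$.

**Step 1: reduction to one position.** This step replaces the resampling of all positions by that of a single one. Let $Z^{[i]}$ be $Z$ with $Z_i$ replaced by $Z'_i$. Conditionally on $X_{v^c},N,Y$, two independent samples of the positions give different values of $1_{A_s}$ with probability $2q_s(1-q_s)$. Replace the positions one at a time; the pair of hybrids before and after the $i$th replacement has the law of $(Z,Z^{[i]})$. So
$$e_v(s)=E|1_{A_s}(Z)-1_{A_s}(Z')|\le E\sum_{i\le N}|1_{A_s}(Z)-1_{A_s}(Z^{[i]})|,$$
and by (4), $J_v\le E\sum_{i\le N}|F(Z)-F(Z^{[i]})|$.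

**Step 2: from differences to derivatives.** Fix everything except $z=Z_i$. Then $T(z)$ is a max-min of the finitely many $C^1$ functions $u_x(z)=(\text{rest})(x)+Y_ig_r(x-z)$, $x\in V_D$, so $T$ and $F=\varphi(T)$ are Lipschitz in $z\in v$. Move first one coordinate of the point, then the other: for independent uniform $Z_i,Z_i'$, the first move changes $F$ by at most the integral of $|\partial_1F|$ over a horizontal segment of length $L$, whose mean is $L\,E|\partial_1F(Z_i)|$ by Fubini, and similarly for the second. So
$$E|F(Z_i)-F(Z'_i)|\le L\,E\big(|\partial_1F|+|\partial_2F|\big)\le\sqrt2L\,E|\nabla_{Z_i}F|\le\frac{\sqrt2L}\lambda E|\nabla_{Z_i}T|.$$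

**Step 3: the derivative of a max-min.** This step identifies $\nabla T$. For each $x$ the function $T-u_x$ is Lipschitz, and a Lipschitz function has zero gradient at almost every point of its zero set. So $\nabla(T-u_x)=0$ a.e. on $\{T=u_x\}$. These finitely many sets cover $v$. So for a.e. $z$ we have $\nabla T(z)=\nabla u_x(z)$ for every $x$ with $u_x(z)=T(z)$. Let $x^*$ be the first vertex of $V_D$, in a fixed order, with $f_r(x^*)=T$. Then a.e.
$$|\nabla_{Z_i}T|\le|Y_i|\,|\nabla g_r(x^*-Z_i)|.$$

**Step 4: summation.** The vertex $x^*$ depends on the configuration but not on $i$ or $v$. So we may sum over all Poisson points $Z_i$, with marks $Y_i$, of all blocks: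
$$\sum_vJ_v\le\frac{\sqrt2L}\lambda E\sum_i|Y_i|\,|\nabla g_r(x^*-Z_i)|\le\frac{\sqrt2L}\lambda E\sup_{x\in D}\sum_i|Y_i|h(x-Z_i)\le\frac{CL\log R}\lambda$$
by Lemma 4(a). $\square$

## 7. Changing one point at a uniform place of a block

For a finite marked configuration $\zeta$ in $v$ let $f^\zeta$ be the truncated field generated by $X_{v^c}$ and $\zeta$. Let $\beta(\zeta)$ be $L^{-2}$ times the number of $x\in\mathbb Z^2\cap v$ such that $B_{2\rho}(x)\not\subset v$, or $\mathrm{Arm}(x;3r,\rho-1)$ occurs for $f^\zeta$. Note that $|\mathbb Z^2\cap v|=L^2$. Stopping the arm at its first vertex outside $B_{\rho-1}(x)$ shows that the arm event depends only on $f^\zeta$ on $B_\rho(x)$. If $B_{2\rho}(x)\subset v$, it therefore depends only on $\zeta\cap B_{2\rho}(x)$, as $r\le\rho$. So $\beta$ is a function of $\zeta$ alone.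

**Lemma 10.** Let $z\in v$, $s\ge\lambda$, and let $\zeta_1,\zeta_2\in\{\zeta\}\cup\{\zeta\cup\{(z,y)\}:y\in\mathbb R\}$. If $1_{A_s}$ differs for $\zeta_1$ and $\zeta_2$, then $x=\lfloor z\rfloor$ (coordinatewise) is counted in $\beta(\zeta)$.

*Proof.* For one of the two, say $\zeta_b$, there is a TB path $\gamma$ in $V_D\cap\{f^{\zeta_b}\le-s\}$, and for the other there is no such path. All the fields involved agree outside $B_r(z)$, so $\gamma$ has a vertex in $B_r(z)$. The endpoints of $\gamma$ have heights $0$ and $R$, so one of them, $y_0$, satisfies $|y_0-z|_\infty\ge R/2$, which exceeds $\rho$. Consider the piece of $\gamma$ after its last vertex in $B_r(z)$ on the way to $y_0$. It starts in $B_{r+\kappa}(z)\subset B_{3r}(x)$, since $|z-x|_\infty<1$, and ends at $y_0$, outside $B_{\rho-1}(x)$. Its vertices are outside $B_r(z)$, so there $f^\zeta=f^{\zeta_b}\le-s<-\tau$. So $\mathrm{Arm}(x;3r,\rho-1)$ occurs for $f^\zeta$, and $x\in\mathbb Z^2\cap v$ is counted. $\square$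

If $z$ is uniform on $v$, then $\lfloor z\rfloor$ is uniform on $\mathbb Z^2\cap v$, so given $\zeta$ it is counted in $\beta(\zeta)$ with probability exactly $\beta(\zeta)$. Put
$$\bar\beta_n(y_1,\dots,y_n)=E\,\beta(\{(Z_i,y_i)\}_{i\le n}),$$
and let $Y^{[i]}$ be $Y$ with $Y_i$ replaced by $Y'_i$. Use the same positions for the two configurations compared, and average first over the position of the added (resp. modified) point. Lemma 10, with $\zeta$ the set of the other points, gives for every outside configuration, every $s\ge\lambda$ and $i\le n$
$$|q_s(n,Y)-q_s(n+1,Y)|\le\bar\beta_n(Y_1,\dots,Y_n),\qquad|q_s(n,Y)-q_s(n,Y^{[i]})|\le\bar\beta_{n-1}\big((Y_j)_{j\le n,j\ne i}\big). \tag{5}$$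

**Lemma 11.** $P(\bar\beta_N(Y_1,\dots,Y_N)>\frac14)\le Cr^4e^{-cr^4}$.

*Proof.* Since $\beta\le1$, $\bar\beta_N(Y_1,\dots,Y_N)=E[\beta(X_v)\mid N,Y]\le\frac18+P(\beta(X_v)>\frac18\mid N,Y)$. If the left side exceeds $\frac14$, the conditional probability exceeds $\frac18$; by Markov this has probability at most $8P(\beta(X_v)>\frac18)$.

In each coordinate, $4\rho$ of the $L$ values are excluded by $B_{2\rho}(x)\subset v$. So the points with $B_{2\rho}(x)\not\subset v$ contribute at most $8\rho/L=8/r^2\le\frac1{32}$ to $\beta$. Split the other points into $25\rho^2$ residue classes modulo $5\rho$. Within a class the sets $B_{2\rho}(x)$ are disjoint, so the arm events are independent, and by Lemma 6 each has probability at most some $p\le(9r/(\rho-1))^\eta\le(18/r)^\eta\to0$. A class has at most $(r^2/5+1)^2\le m:=\lfloor2r^4/25\rfloor$ members, for large $R$. If $\beta(X_v)>\frac18$, more than $\frac3{32}L^2$ of these points have an arm, so some class contains more than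
$$\frac3{32}\cdot\frac{L^2}{25\rho^2}=\frac3{32}\cdot\frac{r^4}{25}\ge\frac3{64}m$$
such points. By a union bound over classes and over subsets of a class, this has probability at most $25\rho^2\,2^mp^{3m/64}\le25r^4e^{-m}$ for large $R$. $\square$

## 8. From positions to counts and marks

We complete the proof of Proposition 2 by bounding $I_v$ in terms of $J_v$. Fix $s\in[\lambda,2\lambda]$ and write $q=q_s$, $\psi=1_{q\ge1/2}$, $e=e_v(s)$.

**Step 1: rounding $q$.** This step reduces the matter to the two-valued function $\psi$. As $|q-\psi|=\min(q,1-q)\le2q(1-q)$, we have $E|q-\psi|\le e$. Recall $E|1_{A_s}-q|=e$. By the triangle inequality, with the same $X_{v^c}$ in both configurations,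
$$E|1_{A_s}(X)-1_{A_s}(X^{(v)})|\le2e+E|q(N,Y)-q(N',Y')|\le4e+P(\psi(N,Y)\ne\psi(N',Y')).$$

**Step 2: one change at a time.** Replace first the marks, one at a time (the hybrids have the same law), and then $N$:
$$P(\psi(N,Y)\ne\psi(N',Y'))\le E\sum_{i\le N}1_{\psi(N,Y)\ne\psi(N,Y^{[i]})}+P(\psi(N,Y)\ne\psi(N',Y)).$$
If $\psi(N,Y)\ne\psi(N',Y)$, then $\psi(n,Y)\ne\psi(n+1,Y)$ for some $n$ with $\min(N,N')\le n<\max(N,N')$, and a given $n$ lies in this range with probability $2P(N\le n)P(N>n)$. The Poincaré inequality for a Poisson variable, $\mathrm{Var}\,\phi(N)\le L^2E(\phi(N+1)-\phi(N))^2$, applied to $\phi=1_{\{\cdot>n\}}$, gives $P(N\le n)P(N>n)\le L^2P(N=n)$. Since $(N,N')$ is independent of $Y$ and $X_{v^c}$,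
$$P(\psi(N,Y)\ne\psi(N',Y))\le\sum_{n\ge0}2P(N\le n)P(N>n)P(\psi(n,Y)\ne\psi(n+1,Y))\le2L^2P(\psi(N,Y)\ne\psi(N+1,Y)).$$

**Step 3: no jump over the middle.** Here the positions take control. If $\psi$ changes while $q$ changes by at most $\frac14$, then $q(N,Y)\in[\frac14,\frac34]$. If $q$ changes by more than $\frac14$, then by (5) the corresponding $\bar\beta$ exceeds $\frac14$. Hence
$$P(\psi(N,Y)\ne\psi(N',Y'))\le E\big[(N+2L^2)1_{q(N,Y)\in[\frac14,\frac34]}\big]+E\sum_{i\le N}1_{\bar\beta_{N-1}((Y_j)_{j\le N,j\ne i})>\frac14}+2L^2P(\bar\beta_N>\tfrac14).$$

**Step 4: estimating the three terms.** With $k(n)=P(\bar\beta_n(Y_1,\dots,Y_n)>\frac14)$, exchangeability makes the middle term $E[N\,k(N-1)]$. For a Poisson variable of mean $L^2$ and $k\ge0$, $E[Nk(N-1)]=L^2Ek(N)$. So the middle term equals $L^2P(\bar\beta_N>\frac14)$. For the first term, $N\le2L^2+N1_{N>2L^2}$, and $E[N1_{N>2L^2}]=L^2P(N\ge2L^2)\le L^2e^{-cL^2}$. Finally $q(1-q)\ge\frac3{16}$ on $[\frac14,\frac34]$, so $P(q\in[\frac14,\frac34])\le\frac{16}3E\,q(1-q)=\frac83e$. Altogether, with Lemma 11,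
$$E|1_{A_s}(X)-1_{A_s}(X^{(v)})|\le\big(4+\tfrac{32}3L^2\big)e_v(s)+\mathrm{err}\le15L^2e_v(s)+\mathrm{err},\qquad\mathrm{err}\le CL^2r^4e^{-cr^4}.$$

**Step 5: conclusion.** Average over $s\in[\lambda,2\lambda]$ and use (4): $I_v\le15L^2J_v+\mathrm{err}$. Sum over the at most $CR^2$ blocks and use Lemma 9. As $r=\lfloor R^\varepsilon\rfloor$, $R^2\,\mathrm{err}\to0$ faster than any power of $R$. So $\sum_vI_v\le CL^3\lambda^{-1}\log R$, which is Proposition 2. $\square$

## 9. A threshold window of width $R^{-\theta}$: proof of Theorem 2(1) and Theorem 1

**Step 1: the variance is small.** By Lemma 8 and Proposition 2, with $L\le R^{4\varepsilon}$, $\varepsilon=\eta/100$, $\eta\le\frac12$ (so $4\varepsilon(3+\eta)\le0.14\,\eta$),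
$$\mathrm{Var}F\le CR^{-\eta+4\varepsilon(3+\eta)}\lambda^{-1}\log R\le R^{-\eta/2}\lambda^{-1}=R^{-\eta/4}$$
for large $R$.

**Step 2: from the RSW bound to probability near one.** By Lemma 5 with $n=R$ (NN paths are $\mathbb T$-paths), $P(F=1)\ge P(T>-\tau)\ge c_1$. For an independent copy $F'$ of $F$, $\mathrm{Var}F=\frac12E(F-F')^2\ge P(F=1)P(F=0)$. So
$$P(T\le-2\lambda)=P(F=0)\le c_1^{-1}R^{-\eta/4}.$$

**Step 3: from the lattice and $f_r$ back to $f$.** Let $\gamma=(\alpha-2)/2$. By Lemma 4, outside an event of superpolynomially small probability, $\sup_{B_{4R}}|\nabla f_r|\le(\log R)^2$ and $\sup_{B_{4R}}|f-f_r|\le r^{-\gamma}$; for the second, $r^\alpha r^{-\gamma}=r^{(\alpha+2)/2}\gg r^2$. If moreover $T>-2\lambda$, the polygonal path through the vertices of an optimal $\mathbb T$-path crosses $D_R$. Its points are within $\sqrt2\kappa<1/R$ of its vertices, so on it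
$$f\ge-2R^{-\eta/4}-2(\log R)^2/R-r^{-\gamma}.$$
Hence for any fixed $\theta_1\in(0,\min(\eta/4,\varepsilon\gamma))$ and all large integers $R$,
$$P(D_R\text{ crossed LR by }\{f\ge-R^{-\theta_1}\})\ge1-R^{-\theta_1}. \tag{6}$$

**Step 4: above level zero.** Let $0<\theta<\theta_1$ and $n=\lceil R/3\rceil$. By (6) and symmetry ($f\mapsto-f$ and rotation), with probability at least $1-n^{-\theta_1}\ge1-R^{-\theta}$ the rectangle $[0,n]\times[0,3n]$ is crossed TB by $\{f\le n^{-\theta_1}\}$. Hence so is $D_R$, as $n\le3R$ and $3n\ge R$. An LR path and a TB path in $D_R$ intersect, and $n^{-\theta_1}<R^{-\theta}$ for large $R$. So $D_R$ is then not crossed LR by $\{f\ge R^{-\theta}\}$. The first half of Theorem 2(1) for this $\theta$ follows from (6). This proves Theorem 2(1). $\square$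

**Proof of Theorem 1.** Let $\ell>0$. For large $R$, $R^{-\theta_1}\le\ell$, so (6) gives $P(D_R\text{ not crossed LR by }\{f\ge-\ell\})\le R^{-\theta_1}$. This is summable along $R=2^k$, and Lemma 3 gives the unique unbounded component. $\square$

## 10. Stretched-exponential bounds: proof of Theorem 2(2) and 2(3)

Now (6) replaces the largeness of $\ell$, and the Peierls argument of Section 1 works again, at a large scale $S$ and with good annuli in place of open unit squares.

**Step 1: good sites.** Fix $\ell>0$. For an integer $S\ge4$ call $x\in\mathbb Z^2$ good if the four rectangles forming $\{S\le|y-Sx|_\infty\le3S\}$ are crossed in the long direction by paths in $\{f_S>-\ell/2\}$, and bad otherwise. By (6) with $R=2S$ and $(2S)^{-\theta_1}\le\ell/4$, and Lemma 4(b) with $r=S$, $t=\ell/4$ (recall $\alpha>2$), the probability $p_S$ of being bad tends to $0$ as $S\to\infty$. Goodness of $x$ depends on points in $B_{4S}(Sx)$, so sites at mutual sup-distance at least $9$ are independent.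

**Step 2: a low path at failure.** Let $S=\lceil R^{1/(\alpha+1)}\rceil$ and $n=\lfloor R/S\rfloor$. By Lemma 4(b), outside an event of probability at most $CR^2\exp(CS^2-c\ell S^\alpha)$ we have $|f-f_S|<\ell/4$ on $D_R$. Assume this, and that $D_R$ is not crossed LR by $\{f\ge-\ell\}$. Then $D_R$ is not crossed LR by $\{f_S\ge-3\ell/4\}$. Choose a mesh $1/M$, $M\in\mathbb N$, so fine (depending on the realization) that $f_S$ varies by less than $\ell/8$ along each edge of $\mathbb T_{1/M}$ in $D_R$. Then there is no LR path of this lattice in $\{f_S>-5\ell/8\}$, as its polygon would be a crossing in $\{f_S\ge-3\ell/4\}$. By Lemma 1 there is a TB path in $\{f_S\le-5\ell/8\}$, and its polygon $\Gamma$ lies in $\{f_S<-\ell/2\}$.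

**Step 3: the low path visits only bad sites.** Let $\mathcal V$ be the set of sites $x$ with $\Gamma\cap B_{S/2}(Sx)\ne\emptyset$. Call two sites $*$-adjacent if their sup-distance is $1$. The set $\mathcal V$ is $*$-connected: squares $B_{S/2}(Sx)$ of sites that are neither equal nor $*$-adjacent are disjoint, so a splitting of $\mathcal V$ into two parts with no $*$-adjacency between them would split the connected set $\Gamma$ into two disjoint nonempty closed sets. It meets at least $n$ rows, since $\Gamma$ attains all heights $jS$, $0\le j\le n$. It contains one of at most $3R/S+2$ sites of row $0$, near the starting point of $\Gamma$. All its sites are bad: $\Gamma$ is connected, meets $B_S(Sx)$, and leaves $B_{3S}(Sx)$ because $R>6S$. If $x$ were good, then by Lemma 2 $\Gamma$ would meet a path in $\{f_S>-\ell/2\}$, which is impossible.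

**Step 4: counting.** So there is a $*$-connected set of exactly $n$ bad sites containing one of the starting sites. For each starting site there are at most $8^{2n}=64^n$ such sets (traverse a spanning tree). Each contains at least $n/289$ sites at pairwise sup-distance at least $9$: choose greedily, each choice excluding at most $17^2=289$ sites. Therefore
$$P(D_R\text{ not crossed LR by }\{f\ge-\ell\})\le CR^2e^{CS^2-c\ell S^\alpha}+\Big(\frac{3R}S+2\Big)64^np_S^{n/289}\le\exp(-c'R^{\alpha/(\alpha+1)})$$
for large $R$, since $S^\alpha$ and $n$ are both of order $R^{\alpha/(\alpha+1)}$, $\alpha>2$, and $p_S\to0$.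

**Step 5: arms.** Apply this with $\ell/2$ in place of $\ell$ and $2R$ in place of $R$ to the four $6R\times2R$ rectangles forming $\{R\le|y|_\infty\le3R\}$. Except with probability $\exp(-cR^{\alpha/(\alpha+1)})$ they are all crossed in the long direction by paths in $\{f\ge-\ell/2\}\subset\{f>-\ell\}$. By Lemma 2, no connected subset of $\{f\le-\ell\}$ then meets both $B_R$ and the complement of $B_{3R}$. Since $-f$ has the law of $f$, the same holds for $\{f\ge\ell\}$. This proves Theorem 2(2). $\square$

**Proof of Theorem 2(3).** Let $\ell<0$. Theorem 2(2) for $\{f\ge|\ell|\}$ and Borel–Cantelli over $R=2^k$ show that a.s., for all large $k$, no connected subset of $\{f\ge|\ell|\}=\{f+\ell\ge0\}$ meets both $B_{2^k}$ and the complement of $B_{3\cdot2^k}$. An unbounded component would do so for all large $k$. So all components are bounded. The case $\ell>0$ is Theorem 1, and the case $\ell=0$ under Condition 1 and (BD) is the known result quoted in Section 1. $\square$
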